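
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Blow-ups of graphs and the converse of Hendrickson's theorem}


\begin{abstract}
A graph is called GPR in $\mathbb R^d$ if it satisfies Hendrickson's two necessary conditions for generic global rigidity, namely $(d+1)$-connectivity and generic redundant rigidity, but is not generically globally rigid. It was conjectured that every connected graph with more than one vertex can be turned into a GPR graph, in some dimension, by replacing its vertices with independent sets of suitable sizes. We disprove this: the net (a triangle with a pendant vertex at each corner) has no such blow-up in any dimension, and neither does any connected graph whose cut vertices form a dominating set inducing a connected non-bipartite subgraph. In the other direction, every connected graph on $v>1$ vertices with a nonempty dominating set that induces a connected bipartite subgraph has a GPR blow-up in $\mathbb R^d$ for every $d\ge 2v-1$. As a consequence,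 the net is the only counterexample with at most six vertices.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a finite simple graph. Placing its vertices at points $p_i\in\mathbb R^d$ gives a \emph{framework} $G(p)$. The framework is \emph{locally rigid} if every continuous motion of the vertices that preserves all edge lengths is a Euclidean motion. It is \emph{globally rigid} if every framework $G(q)$ in $\mathbb R^d$ with the same edge lengths is congruent to $G(p)$, that is, differs from it by translations, rotations and reflections. A realization $p$ is \emph{generic} if its coordinates are algebraically independent over $\mathbb Q$. Both kinds of rigidity are generic properties: they hold for all generic realizations of $G$ in $\mathbb R^d$ or for none (Asimow--Roth for local rigidity; Connelly \cite{Connelly} and Gortler, Healy and Thurston \cite{GHT} for global rigidity). So one may speak of graphs that are \emph{generically locally rigid}, or \emph{generically globally rigid} (\emph{GGR} for short), in $\mathbb R^d$. A graph $G$ is \emph{generically redundantly rigid} in $\mathbb R^d$ if $G-e$ is generically locally rigid in $\mathbb R^d$ for every edge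 $e$. It is \emph{$(d+1)$-connected} if it has at least $d+2$ vertices and stays connected after the deletion of any at most $d$ vertices.

Hendrickson showed that a GGR graph in $\mathbb R^d$ with at least $d+2$ vertices is $(d+1)$-connected and generically redundantly rigid. We study the failure of the converse. A graph is \emph{GPR in $\mathbb R^d$} if it is $(d+1)$-connected and generically redundantly rigid in $\mathbb R^d$ but not GGR in $\mathbb R^d$.

One example is the complete bipartite graph $K_{5,5}$ in $\mathbb R^3$ (Section \ref{sec:k55}). It arises from the single edge $K_2$ by replacing each vertex with five independent ones. In general, let $a=(a_k)_{k\in V(G)}$ be positive integers. The \emph{blow-up} $G^{a}$ is obtained by replacing each vertex $k$ of $G$ with an independent set $S_k$ of size $a_k$ (the \emph{class} of $k$), and joining every vertex of $S_k$ to every vertex of $S_l$ whenever $kl\in E(G)$; there are no other edges. The following was proposed in \cite{FJ}.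

\begin{conjecture}
For any connected graph $G$ with $v>1$ vertices there are sizes $a_1,\dots,a_v$ and a dimension $d$ such that the blow-up of $G$ with these sizes is GPR in $\mathbb R^d$.
\end{conjecture}

The guess is reasonable: $K_2$ works, the class sizes may be chosen independently of each other, and so may the dimension. The triangle $K_3$ shows both a possible obstruction and a way around it. If all three classes have at least $d+1$ vertices, the blow-up is GGR (Proposition \ref{prop:core}), so it is not GPR. But one may keep one class at a single vertex and enlarge only the other two, and then a GPR graph can be reached (proof of Theorem \ref{thm:B}). So we look for a graph in which all classes around an odd cycle are forced to be large. Connectivity supplies this. If $k$ is a cut vertex of $G$, then deleting $S_k$ disconnects the blow-up, so $(d+1)$-connectivity forces $a_k\ge d+1$. The \emph{net}, a triangle $x_1x_2x_3$ with a pendant vertex $y_i$ attached to each $x_i$, has all three triangle vertices as cut vertices.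

\subsection{Results}

A set $K\subseteq V(G)$ is \emph{dominating} if every vertex outside $K$ has a neighbor in $K$. We write $G[K]$ for the subgraph induced by $K$. Throughout, $d\ge1$.

\begin{theorem}\label{thm:A}
Let $G$ be connected, and suppose that its set $C$ of cut vertices is dominating and that $G[C]$ is connected and non-bipartite. Then, for all $d\ge 1$ and all positive sizes $a_k$, if the blow-up $G^a$ is $(d+1)$-connected, it is GGR in $\mathbb R^d$. Hence no blow-up of $G$ is GPR in any $\mathbb R^d$. In particular, the net has no GPR blow-up, and the conjecture is false.
\end{theorem}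

\begin{theorem}\label{thm:B}
Let $G$ be connected with $v>1$ vertices, and suppose that $G$ has a nonempty dominating set $U_0$ such that $G[U_0]$ is connected and bipartite. Then for every $d\ge 2v-1$ there are sizes $a_k$ such that $G^a$ is GPR in $\mathbb R^d$.
\end{theorem}

The two hypotheses exclude each other. A nonempty dominating set $U_0$ with $G[U_0]$ connected contains every cut vertex $c$: otherwise $U_0$ would lie in one component of $G-c$, and the vertices of another component would have no neighbor in $U_0$. So under the hypothesis of Theorem \ref{thm:B} the graph $G[C]$ is bipartite. We do not classify the graphs to which neither theorem applies, but in several families the theorems decide every case.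

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(1)] Let $G$ be connected, and suppose that its set $C$ of cut vertices is nonempty and dominating and that $G[C]$ is connected. Then $G$ has a GPR blow-up if and only if $G[C]$ is bipartite. For instance, if one pendant vertex is attached to every vertex of a connected graph $H$ with $|V(H)|\ge 2$, the resulting graph has a GPR blow-up if and only if $H$ is bipartite. So there are infinitely many counterexamples to the conjecture.
\item[(2)] Let $G$ be a connected block graph (every block is a clique) with $v>1$ vertices. Then $G$ has a GPR blow-up if and only if every block contains at most two cut vertices.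
\item[(3)] Every connected bipartite graph with $v>1$ vertices has a GPR blow-up. Among the connected graphs with $2\le v\le 6$, the net is the only one without a GPR blow-up.
\end{enumerate}
\end{corollary}

\subsection{Idea of the proofs}

By theorems of Connelly and of Gortler, Healy and Thurston, generic global rigidity is decided by the largest rank of a stress matrix. For Theorem \ref{thm:A} we construct a stress matrix of the largest conceivable rank; for Theorem \ref{thm:B} we show that no stress matrix reaches this rank. Parity is the deciding factor. If a stress matrix with zero diagonal lives on an even cycle of large classes, its kernel treats the even and the odd positions independently, so the kernel is too large. Around an odd cycle the two kinds of positions are identified, and a suitable stress matrix has a kernel of the smallest possible dimension; when $d$ is even, this needs a perturbation with nonzero diagonal. Section \ref{sec:small} shows the effect of parity in two cases that can be worked by hand. Section \ref{sec:odd} treats odd cycles and proves Theorem \ref{thm:A}; Section \ref{sec:bip} proves Theorem \ref{thm:B}; Section \ref{sec:cor} proves Corollary \ref{cor:C}.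

\section{Stresses and flexes in homogeneous coordinates}\label{sec:tools}

We put $m=d+1$ and write $\hat p_i=(p_i,1)\in\mathbb R^m$, a column vector. For a framework on $n$ vertices, $\hat P$ denotes the $n\times m$ matrix with rows $\hat p_i^T$. If $p$ is generic, then any at most $m$ of the vectors $\hat p_i$ are linearly independent, because some minor expressing this is a nonzero polynomial with integer coefficients in the coordinates. Also, the restriction of $p$ to a subset of the vertices is again generic.

\paragraph{Stresses.} A \emph{stress matrix} of $G(p)$ is a symmetric $n\times n$ matrix $\Omega$ with $\Omega_{ij}=0$ for distinct nonadjacent $i,j$ and $\Omega\hat P=0$. If $n\ge m$ and $p$ is generic, $\hat P$ has rank $m$ and its columns lie in $\ker\Omega$, so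
\begin{equation}\label{eq:maxrank}
\operatorname{rank}\Omega\le n-m=n-d-1 .
\end{equation}

\begin{theorem}[Connelly \cite{Connelly}; Gortler--Healy--Thurston \cite{GHT}]\label{thm:stress}
Let $n\ge d+2$ and let $p$ be a generic realization in $\mathbb R^d$ of a graph $G$ with $n$ vertices. Then $G(p)$ is globally rigid if and only if it has a stress matrix of rank $n-d-1$.
\end{theorem}

Sufficiency is Connelly's theorem; necessity is due to Gortler, Healy and Thurston. The condition $n\ge d+2$ is needed already for sufficiency: for two nonadjacent points on a line ($n=2$, $d=1$) the zero matrix is a stress matrix of rank $0=n-d-1$, but the framework is not globally rigid.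

\paragraph{Flexes.} An \emph{infinitesimal flex} of $G(p)$ assigns to each vertex a vector $x_i'\in\mathbb R^d$ such that $(p_i-p_j)\cdot(x_i'-x_j')=0$ for every edge $ij$. It is \emph{trivial} if $x_i'=Sp_i+\tau$ for all $i$, with $S$ antisymmetric and $\tau\in\mathbb R^d$. The framework is \emph{infinitesimally rigid} if all its infinitesimal flexes are trivial. By Asimow--Roth, a generic framework is locally rigid if and only if it is infinitesimally rigid.

It is convenient to pass to $\mathbb R^m$. Put $x_i=(x_i',-p_i\cdot x_i')$. Then
\begin{equation}\label{eq:self}
x_i\cdot\hat p_i=0\quad\text{for every vertex } i,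
\end{equation}
and
$x_i\cdot\hat p_j+x_j\cdot\hat p_i
= x_i'\cdot p_j-p_i\cdot x_i'+x_j'\cdot p_i-p_j\cdot x_j'
=-(p_i-p_j)\cdot(x_i'-x_j')$, so
\begin{equation}\label{eq:flex}
x_i\cdot\hat p_j+x_j\cdot\hat p_i=0\quad\text{for every edge } ij .
\end{equation}
If there is an antisymmetric $m\times m$ matrix $X$ with $x_i=X\hat p_i$ for all $i$, the flex is trivial: writing $X=\begin{pmatrix}S&\tau\\-\tau^T&0\end{pmatrix}$ gives $x_i'=Sp_i+\tau$.

\section{Two small cases}\label{sec:small}

\subsection{An odd cycle: \texorpdfstring{$K_{2,2,2}$}{K222} on the line}\label{sec:octa}

Let $d=1$, so $m=2$, and consider the blow-up of the triangle with classes $S_1,S_2,S_3$ of size two, placed generically on a line. We regard a stress matrix as a quadratic form on $\mathbb R^6=\mathbb R^{S_1}\times\mathbb R^{S_2}\times\mathbb R^{S_3}$. Every real function on the two points of $S_k$ is the restriction of a unique affine function; let $x_k\in\mathbb R^2$ be its coefficient vector, so that the value at $i\in S_k$ is $\hat p_i\cdot x_k$. In the coordinates $(x_1,x_2,x_3)$, consider the form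
\[
\det(x_1,x_2)+\det(x_2,x_3)+\det(x_3,x_1)=\det(x_2-x_1,\;x_3-x_1).
\]
It only couples different classes, so its matrix has no forbidden nonzero entry. It depends only on the differences of the $x_k$, so its kernel contains all $(x,x,x)$, that is, all restrictions of one affine function to the six points. These are the conditions for a stress matrix. Since $\det(y,z)$ is a nondegenerate quadratic form in $(y,z)\in\mathbb R^4$, the rank is $4=n-d-1$, and Theorem \ref{thm:stress} shows that $K_{2,2,2}$ is GGR in $\mathbb R^1$.

The same form around a $4$-cycle of classes of size two is
\[
\det(x_1,x_2)+\det(x_2,x_3)+\det(x_3,x_4)+\det(x_4,x_1)=\det(x_1-x_3,\;x_2-x_4).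
\]
Its kernel, given by $x_1=x_3$ and $x_2=x_4$, has dimension $4$ instead of $2$. This particular stress has too small a rank, because the even and the odd positions have come apart.

\subsection{A bipartite graph: \texorpdfstring{$K_{5,5}$}{K55} in \texorpdfstring{$\mathbb R^3$}{R3}}\label{sec:k55}

Let $d=3$, so $m=4$, and let $A,B$ be the two classes of $K_{5,5}$ at a generic $p$. There are ten vertices, and the space of symmetric $4\times4$ matrices also has dimension ten. Because $p$ is generic, the ten matrices $\hat p_i\hat p_i^T$ form a basis of it (a special case of Lemma \ref{lem:basis}). We use both halves of this statement: the matrices span, so no nonzero quadratic form on $\mathbb R^4$ vanishes at all ten $\hat p_i$, and they are linearly independent.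

\emph{Spanning gives redundant rigidity.} Delete an edge $ab$ with $a\in A$, $b\in B$, and let $(x_i)$ come from an infinitesimal flex of the remaining framework as in Section \ref{sec:tools}. Let $A'=A\setminus\{a\}$ and $B'=B\setminus\{b\}$; the vectors $\hat p_i$ in each of these sets form a basis of $\mathbb R^4$. Every $j\in A$ is still joined to all of $B'$, so $\hat p_i\cdot x_j=-x_i\cdot\hat p_j$ for the four $i\in B'$. This determines $x_j$ as a linear function of $\hat p_j$: there is a matrix $X$ with $x_j=X\hat p_j$ for all $j\in A$. Likewise there is a matrix $\widetilde X$ with $x_i=\widetilde X\hat p_i$ for all $i\in B$. The edges between $A'$ and $B'$ give $\hat p_i^T(X+\widetilde X^T)\hat p_j=0$ for $i\in B'$, $j\in A'$, so $\widetilde X=-X^T$. Now (\ref{eq:self}) says that the quadratic form of $X$ vanishes at all ten $\hat p_i$. Hence it is zero, $X$ is antisymmetric, $\widetilde X=X$, and the flex is trivial.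

\emph{Independence destroys the stress.} Let $\Omega=\begin{pmatrix}D_A&W\\W^T&D_B\end{pmatrix}$ be a stress matrix, with $D_A,D_B$ diagonal, and let $P_A,P_B$ be the $5\times4$ matrices with rows $\hat p_i^T$. From $D_AP_A+WP_B=0$ and $W^TP_A+D_BP_B=0$ we get
\[
P_A^TD_AP_A=-P_A^TWP_B=\bigl(-P_B^TW^TP_A\bigr)^T=P_B^TD_BP_B ,
\]
a linear relation among the ten matrices $\hat p_i\hat p_i^T$. So $D_A=D_B=0$, and then $WP_B=0$ and $W^TP_A=0$. The kernel of $\Omega$ contains all vectors $(P_Aq,P_Bq')$ with $q,q'\in\mathbb R^4$. It has dimension at least $8>4$, so $\operatorname{rank}\Omega<n-d-1=6$, and by Theorem \ref{thm:stress} the graph $K_{5,5}$ is not GGR. Since it is clearly $4$-connected, it is GPR in $\mathbb R^3$.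

\section{Odd cycles of large classes}\label{sec:odd}

Let $C_s^{(m)}$ denote the blow-up of the cycle $C_s$ with all classes of size $m$. As in Section \ref{sec:octa}, if the class size is exactly $m=d+1$, every real function on a class is the restriction of a unique affine function on $\mathbb R^d$, so stress matrices become quadratic forms on $(\mathbb R^m)^s$. The determinant is replaced by an antisymmetric bilinear form on $\mathbb R^m$. If $m$ is odd, such a form is always degenerate, and we shall have to repair the defect by a perturbation with nonzero diagonal.

\begin{lemma}\label{lem:odd}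
Let $s\ge3$ be odd and $m=d+1$. Then $C_s^{(m)}$ is GGR in $\mathbb R^d$.
\end{lemma}

\begin{proof}
Let $p$ be generic and $n=sm$. Let $S_1,\dots,S_s$ be the classes in cyclic order, with indices mod $s$, and let $P_k$ be the $m\times m$ matrix with rows $\hat p_i^T$, $i\in S_k$; it is invertible. Write a symmetric $n\times n$ matrix $\Omega$ in $m\times m$ blocks $\Omega_{kl}$ and put $M_{kl}=P_k^T\Omega_{kl}P_l$. This is a congruence, so $\operatorname{rank}M=\operatorname{rank}\Omega$. The block rows of $\Omega\hat P$ are $\sum_l\Omega_{kl}P_l$, and multiplying by $P_k^T$ turns them into $\sum_lM_{kl}$. Hence $\Omega$ is a stress matrix if and only if $M$ is symmetric and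
\begin{enumerate}
\item[(i)] $M_{kl}=0$ unless $l\in\{k-1,k,k+1\}$;
\item[(ii)] $M_{kk}\in L_k:=\{P_k^TDP_k: D\text{ diagonal}\}$;
\item[(iii)] $M_{k,k-1}+M_{kk}+M_{k,k+1}=0$ for all $k$.
\end{enumerate}
We construct such an $M$ of rank $(s-1)m=n-d-1$. Since $n=s(d+1)\ge d+2$, Theorem \ref{thm:stress} then finishes the proof.

\emph{The main term.} Let $A$ be an antisymmetric $m\times m$ matrix of maximal rank, and let $M^0$ have blocks $M^0_{k,k+1}=A$, $M^0_{k+1,k}=-A$ and all other blocks zero. As $A^T=-A$, the matrix $M^0$ is symmetric, and (i)--(iii) hold. A vector $x=(x_1,\dots,x_s)$ lies in $\ker M^0$ if and only if $A(x_{k+1}-x_{k-1})=0$ for all $k$. Since $s$ is odd, steps of length two reach every position, so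
\begin{equation}\label{eq:kernel}
\mathcal K:=\ker M^0=\{(x_1,\dots,x_s): x_k-x_l\in\ker A\text{ for all }k,l\}.
\end{equation}
This is where oddness enters: for even $s$ the even and the odd positions would be independent.

If $m$ is even, $A$ is invertible, $\mathcal K$ consists of the constant tuples, $\operatorname{rank}M^0=(s-1)m$, and we are done.

\emph{The correction for odd $m$.} Now $\operatorname{rank}A=m-1$; let $u$ span $\ker A$. By (\ref{eq:kernel}), $\dim\mathcal K=m+(s-1)$, so $\operatorname{rank}M^0=(s-1)(m-1)$, which is $s-1$ too small. We perturb $M^0$ by a matrix $M^1$ that also satisfies (i)--(iii) and whose quadratic form, restricted to $\mathcal K$, has rank at least $s-1$.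

Since $P_ku\ne0$, some $i\in S_k$ has $\hat p_i\cdot u\ne0$. Let $D$ be the diagonal matrix with the single nonzero entry $2/(\hat p_i\cdot u)^2$ at $i$, and let $N_k=P_k^TDP_k\in L_k$; then $u^TN_ku=2$. Put
\[
T_k=-\tfrac12\sum_{j=0}^{s-1}(-1)^jN_{k-j}.
\]
These matrices are symmetric. In $T_k+T_{k-1}$ all terms cancel except the first term of $T_k$ and the last term of $T_{k-1}$, so
\[
T_{k-1}+T_k=-\tfrac12\bigl(N_k+(-1)^{s-1}N_{k-s}\bigr)=-N_k ,
\]
again because $s$ is odd. Let $M^1$ have blocks $M^1_{kk}=N_k$, $M^1_{k,k+1}=M^1_{k+1,k}=T_k$, and zeros elsewhere. It is symmetric, and (i)--(iii) hold; since $M^1_{k,k-1}=T_{k-1}$, condition (iii) is the identity just shown. Moreover $u^TT_ku=-\frac12\sum_{j=0}^{s-1}(-1)^j\cdot2=-1$. On the subspace $\{(\xi_1u,\dots,\xi_su):\xi\in\mathbb R^s\}\subseteq\mathcal K$ the quadratic form of $M^1$ is therefore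
\[
\sum_k2\xi_k^2-2\sum_k\xi_k\xi_{k+1}=\sum_k(\xi_k-\xi_{k+1})^2 ,
\]
which has rank $s-1$. So the restriction of this form to $\mathcal K$ has rank at least $s-1$.

With respect to orthonormal bases of $\mathcal K^\perp$ and $\mathcal K$ we have
\[
M^0+\varepsilon M^1=\begin{pmatrix}X+\varepsilon a&\varepsilon b\\ \varepsilon b^T&\varepsilon c\end{pmatrix},\qquad X\text{ invertible of size }(s-1)(m-1),\qquad \operatorname{rank}c\ge s-1 .
\]
For small $\varepsilon\ne0$ the block $X+\varepsilon a$ is invertible, and elimination (Schur complement) shows that the rank of this matrix is
\[
(s-1)(m-1)+\operatorname{rank}\bigl(c-\varepsilon b^T(X+\varepsilon a)^{-1}b\bigr).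
\]
As $\varepsilon\to0$ the matrix in parentheses tends to $c$, and matrices close to $c$ have rank at least $\operatorname{rank}c$. So for small $\varepsilon\neq0$ the rank of $M^0+\varepsilon M^1$ is at least $(s-1)(m-1)+(s-1)=(s-1)m$. This matrix satisfies (i)--(iii), so by (\ref{eq:maxrank}) its rank is at most $n-m=(s-1)m$. Equality follows.
\end{proof}

The remaining vertices are attached one at a time.

\begin{lemma}\label{lem:extend}
If $H$ is GGR in $\mathbb R^d$ and has at least $d+1$ vertices, then adding a new vertex adjacent to at least $d+1$ vertices of $H$ gives a GGR graph. Adding edges between existing vertices also preserves GGR.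
\end{lemma}

\begin{proof}
Take a generic realization of the new graph and a second realization with the same edge lengths. The restriction of the first one to $H$ is generic, hence globally rigid, so after a Euclidean motion the two realizations agree on $H$. The new vertex has prescribed distances to $d+1$ affinely independent points $q_0,\dots,q_d$. Its position $x$ is then determined, because the differences $|x-q_i|^2-|x-q_0|^2$, $i=1,\dots,d$, give $d$ independent linear equations for $x$. For the last statement, additional length constraints only reduce the set of competing realizations.
\end{proof}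

\begin{proposition}\label{prop:core}
Let $K\subseteq V(G)$ be dominating, with $G[K]$ connected and non-bipartite, and suppose that $a_k\ge d+1$ for all $k\in K$. Then $G^a$ is GGR in $\mathbb R^d$.
\end{proposition}

\begin{proof}
Let $m=d+1$. The graph $G[K]$ contains an odd cycle $k_1\cdots k_s$. Choose $m$ vertices from each $S_{k_i}$. The subgraph of $G^a$ induced by them contains $C_s^{(m)}$ as a spanning subgraph, so it is GGR by Lemmas \ref{lem:odd} and \ref{lem:extend}. We add the other vertices of $G^a$ one at a time by Lemma \ref{lem:extend}, each with all its edges to the vertices already present.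

First add the rest of $S_{k_1},\dots,S_{k_s}$: each vertex of $S_{k_i}$ is adjacent to the $m$ chosen vertices of $S_{k_{i+1}}$ (with $k_{s+1}=k_1$). From now on, if a class $S_k$ with $k\in K$ is completely present and $l$ is adjacent to $k$, every vertex of $S_l$ is adjacent to $a_k\ge m$ present vertices and can be added. Since $G[K]$ is connected, this reaches all classes of $K$. Since $K$ is dominating, it then reaches all other classes.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Let $H=G^a$ be $(d+1)$-connected. If $k\in C$, then $H-S_k$ is a blow-up, with nonempty classes, of the disconnected graph $G-k$, so it is disconnected. Hence $a_k=|S_k|\ge d+1$. Proposition \ref{prop:core} with $K=C$ shows that $H$ is GGR in $\mathbb R^d$. A GPR graph is $(d+1)$-connected and not GGR, so $H$ is not GPR, and neither is a blow-up that is not $(d+1)$-connected. The cut vertices of the net are exactly $x_1,x_2,x_3$; they induce a triangle and dominate, so the net satisfies the hypotheses.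
\end{proof}

Connectivity was used only at the cut vertices, to force large classes. Parity cannot be dropped: if $C$ is nonempty and dominating and $G[C]$ is connected but bipartite, a GPR blow-up exists by Theorem \ref{thm:B} with $U_0=C$.

\section{A bipartite core with single vertices attached}\label{sec:bip}

We now prove Theorem \ref{thm:B}. If $G$ itself is bipartite, the plan is that of $K_{5,5}$: large classes whose total size equals the dimension of a space of quadratic forms. If $G$ has odd cycles, Proposition \ref{prop:core} warns us not to make all classes large. We therefore enlarge only the classes of a bipartite subgraph $G[U]$ and keep a single vertex for each $w$ in the rest $R$. These single vertices constrain the flexes: if $w$ has neighbors on both sides of $G[U]$, the quadratic form that appears in the argument for $K_{5,5}$ is forced to have $\hat p_w$ in its kernel. So the relevant quadratic forms live on a space of dimension $t=m-|R|$, and the total size of the large classes should be $\binom{t+1}{2}$.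

\subsection{Choice of sizes}

Let $U\supseteq U_0$ be a maximal vertex set with $G[U]$ connected and bipartite; it is dominating because $U_0$ is. Since $G$ is connected and $v>1$, $|U|\ge2$ (a single vertex could be enlarged to an edge). Let $U=A\cup B$ be the bipartition, $R=V(G)\setminus U$, $u=|U|$ and $r=|R|$. For $w\in R$ the graph $G[U\cup\{w\}]$ is connected, because $U$ is dominating, hence it is non-bipartite by maximality. If $w$ had neighbors in only one of $A,B$, it could be put into the other part. So
\begin{equation}\label{eq:both}
\text{every } w\in R\text{ has a neighbor in }A\text{ and a neighbor in }B .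
\end{equation}

Let $d\ge2v-1$, that is, $m=d+1\ge2v=2u+2r$. Put
\[
t=m-r\ge2u+r>0,\qquad h=\binom{t+1}2 .
\]
Then $h\ge u(m+1)$. Indeed, since $m=t+r$,
\[
2h-2u(m+1)=t(t+1)-2u(t+r+1)=(t+1)(t-2u)-2ur .
\]
If $r=0$, this is nonnegative because $t\ge2u$. If $r\ge1$, it is at least $(2u+r+1)r-2ur=r(r+1)>0$.

Hence we can choose integers $a_k\ge m+1$ for $k\in U$ with $\sum_{k\in U}a_k=h$. Put $a_w=1$ for $w\in R$, and let $H=G^a$. We identify $w\in R$ with the single vertex of its class. Let $S_A,S_B$ be the unions of the classes of $A$ and of $B$, and $S_U=S_A\cup S_B$, so $|S_U|=h$. The inequality $a_k\ge m+1$ leaves $m$ vertices in each large class even after one of them has been set aside; this will give redundancy. The equality $|S_U|=h$ plays the role of ``ten points'' in Section \ref{sec:k55}.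

\paragraph{Connectivity.} $H$ has at least $2(m+1)>d+2$ vertices. After at most $d$ of them are deleted, every class of $U$ still has a vertex. What remains of $S_U$ is a blow-up of the connected graph $G[U]$ with $|U|\ge2$, hence connected. Each surviving $w\in R$ is adjacent to the nonempty remainder of some class of $U$. So $H$ is $(d+1)$-connected.

\subsection{The basis lemma}

Let $p$ be a generic realization of $H$ in $\mathbb R^d$. Let $P_A,P_B,P_R$ be the matrices with rows $\hat p_i^T$ for $i\in S_A$, $S_B$, $R$. Then $P_A$ and $P_B$ have rank $m$ and $P_R$ has rank $r<m$. Put
\[
Y=\{y\in\mathbb R^m:P_Ry=0\},\qquad \dim Y=t,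
\]
and let $\Pi$ be an $m\times t$ matrix whose columns form a basis of $Y$ and whose entries lie in the field $\mathbb Q(p_R)$ generated by the coordinates of the $p_w$, $w\in R$. (If $R=\emptyset$, let $\Pi$ be the identity and read all statements about $P_R$ as empty.) For $i\in S_U$ put $z_i=\Pi^T\hat p_i\in\mathbb R^t$. Let $\mathrm{Sym}_t$ be the space of symmetric $t\times t$ matrices; its dimension is $h$.

\begin{lemma}\label{lem:basis}
The $h$ matrices $z_iz_i^T$, $i\in S_U$, form a basis of $\mathrm{Sym}_t$.
\end{lemma}

\begin{proof}
Let $I=\{\Pi^T(q,1):q\in\mathbb R^d\}\subseteq\mathbb R^t$. The nonzero multiples of the vectors $(q,1)$ are dense in $\mathbb R^m$, and $\Pi^T$ maps onto $\mathbb R^t$, so the multiples of vectors in $I$ are dense in $\mathbb R^t$. Hence a quadratic form on $\mathbb R^t$ that vanishes on $I$ is zero. If the matrices $zz^T$, $z\in I$, did not span $\mathrm{Sym}_t$, some nonzero $\Phi\in\mathrm{Sym}_t$ would satisfy $z^T\Phi z=\operatorname{tr}(\Phi zz^T)=0$ on $I$, a contradiction. So for some choice of $h$ points $q$ the corresponding matrices are independent. In other words, the determinant that expresses independence of the $h$ matrices $z_iz_i^T$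 is a nonzero polynomial in the coordinates of the $p_i$, $i\in S_U$, with coefficients in $\mathbb Q(p_R)$. Those coordinates are algebraically independent over $\mathbb Q(p_R)$, so the determinant is not zero at $p$.
\end{proof}

\subsection{Redundant rigidity}

Fix an edge $e$ of $H$ and an infinitesimal flex of $H-e$ at $p$, and let $x_i\in\mathbb R^m$ be as in Section \ref{sec:tools}. We look for an antisymmetric $X$ with $x_i=X\hat p_i$ for all $i$.

For $k\in U$ let $S_k'$ be $S_k$ without the endpoints of $e$. The two endpoints lie in different classes, so $|S_k'|\ge m$, and the vectors $\hat p_i$, $i\in S_k'$, span $\mathbb R^m$. An edge with an endpoint in $S_k'$ is not $e$. So in $H-e$, whenever $k\in U$ and $l\in V(G)$ are adjacent in $G$, every vertex of $S_l$ is adjacent to every vertex of $S_k'$.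

\emph{Step 1: the flex on $S_U$ is given by one matrix.} Let $l\in U$ and choose a neighbor $k\in U$ of $l$. For $j\in S_l$, (\ref{eq:flex}) gives $\hat p_i\cdot x_j=-x_i\cdot\hat p_j$ for all $i\in S_k'$. Choosing $m$ of these $i$, the same for all $j$, with independent $\hat p_i$, we can solve for $x_j$: there is a matrix $X_l$, the same for all $j\in S_l$, with $x_j=X_l\hat p_j$. As the $\hat p_j$, $j\in S_l$, span $\mathbb R^m$, the matrix $X_l$ is unique, so it does not depend on the choices made. If $k,l\in U$ are adjacent, then (\ref{eq:flex}) for $i\in S_k'$ and $j\in S_l'$ reads $\hat p_i^T(X_k^T+X_l)\hat p_j=0$, so $X_l=-X_k^T$. The operation $X\mapsto-X^T$ is an involution and $G[U]$ is connected with parts $A,B$, so there is $X$ with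
\[
x_i=X\hat p_i\ (i\in S_A),\qquad x_i=-X^T\hat p_i\ (i\in S_B).
\]

\emph{Step 2: each $w\in R$ constrains $X$.} By (\ref{eq:both}), $w$ has neighbors $k\in A$ and $l\in B$. For $i\in S_k'$ we have $\hat p_i\cdot x_w=-x_i\cdot\hat p_w=-\hat p_i^TX^T\hat p_w$, so $x_w=-X^T\hat p_w$. For $i\in S_l'$ we have $\hat p_i\cdot x_w=-x_i\cdot\hat p_w=\hat p_i^TX\hat p_w$, so $x_w=X\hat p_w$. Hence the symmetric matrix $Q=X+X^T$ satisfies $Q\hat p_w=0$ for all $w\in R$.

\emph{Step 3: $Q=0$.} The range of $Q$ is the orthogonal complement of its kernel, so it is contained in $Y$. If $\Pi^+$ is the left inverse $(\Pi^T\Pi)^{-1}\Pi^T$ of $\Pi$, then $\Pi\Pi^+$ is the orthogonal projection onto $Y$. Thus $Q=(\Pi\Pi^+)Q(\Pi\Pi^+)^T=\Pi\Phi\Pi^T$ with $\Phi=\Pi^+Q(\Pi^+)^T\in\mathrm{Sym}_t$. For $i\in S_U$, (\ref{eq:self}) gives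
\[
0=x_i\cdot\hat p_i=\pm\tfrac12\,\hat p_i^TQ\hat p_i=\pm\tfrac12\,z_i^T\Phi z_i ,
\]
with sign $+$ on $S_A$ and $-$ on $S_B$. These $h$ conditions do not involve edges at all, so deleting $e$ did not weaken them. By Lemma \ref{lem:basis} the $z_iz_i^T$ span $\mathrm{Sym}_t$, so $\Phi=0$ and $X^T=-X$. Then $x_i=X\hat p_i$ holds on $S_A$, on $S_B$ and, by Step 2, on $R$. The flex is trivial.

So $H-e$ is infinitesimally rigid at $p$, hence generically locally rigid by Asimow--Roth. As $e$ was arbitrary, $H$ is generically redundantly rigid in $\mathbb R^d$.

\subsection{Failure of global rigidity}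

Let $\Omega$ be a stress matrix of $H(p)$, with $n=h+r$ vertices. Classes are independent in $H$, and $A,B$ are independent sets of $G$, so in the order $S_A,S_B,R$
\[
\Omega=\begin{pmatrix}D_A&W&E\\W^T&D_B&F\\E^T&F^T&Z\end{pmatrix},\qquad D_A,D_B\text{ diagonal}.
\]
The first two block rows of $\Omega\hat P=0$ are
\begin{equation}\label{eq:rows}
D_AP_A+WP_B+EP_R=0,\qquad W^TP_A+D_BP_B+FP_R=0 .
\end{equation}

\emph{$D_A=D_B=0$.} Multiplication on the right by $\Pi$ removes $P_R$, since $P_R\Pi=0$. Multiplying on the left by $(P_A\Pi)^T$ and $(P_B\Pi)^T$, respectively, we get
\[
(P_A\Pi)^TD_A(P_A\Pi)=-(P_A\Pi)^TW(P_B\Pi),\qquad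
(P_B\Pi)^TD_B(P_B\Pi)=-(P_B\Pi)^TW^T(P_A\Pi).
\]
The right sides are transposes of each other and the left sides are symmetric, so the left sides are equal:
\[
\sum_{i\in S_A}(D_A)_{ii}\,z_iz_i^T-\sum_{i\in S_B}(D_B)_{ii}\,z_iz_i^T=0 .
\]
By Lemma \ref{lem:basis} the $z_iz_i^T$ are linearly independent, so $D_A=D_B=0$.

\emph{Extra kernel.} For $K_{5,5}$ we could now move the two sides independently. Here we can do so in the directions of $Y$: we claim that $(P_Ay,0,0)\in\ker\Omega$ for every $y\in Y$.
\begin{itemize}
\item Rows of $S_A$: $D_AP_Ay=0$.
\item Rows of $S_B$: by (\ref{eq:rows}) and $D_B=0$, $W^TP_Ay=-FP_Ry=0$.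
\item Rows of $R$: we need $E^TP_Ay=0$. By (\ref{eq:rows}) and $D_A=0$, $P_A^TEP_R=-P_A^TWP_B$. Transposing and applying this to $y$ gives $P_R^TE^TP_Ay=-P_B^TW^TP_Ay=0$ by the previous item. Since $P_R$ has rank $r$, $P_R^T$ is injective, so $E^TP_Ay=0$.
\end{itemize}
Together with the columns of $\hat P$, this shows that $\ker\Omega$ contains all vectors
\[
\bigl(P_A(q+y),\,P_Bq,\,P_Rq\bigr),\qquad q\in\mathbb R^m,\ y\in Y .
\]
The vector determines $q$, since $P_B$ is injective, and then $y$, since $P_A$ is injective. So $\dim\ker\Omega\ge m+t>m$. Every stress matrix of $H(p)$ has rank less than $n-m=n-d-1$, and $n\ge d+2$, so by Theorem \ref{thm:stress} the framework $H(p)$ is not globally rigid. Hence $H$ is not GGR, and it is GPR in $\mathbb R^d$. This completes the proof of Theorem \ref{thm:B}. \qed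

\begin{remark}
For $G=K_2$ and $d=3$ the construction gives $u=2$, $r=0$, $t=4$, $h=10$ and sizes $5,5$, that is, the graph $K_{5,5}$. For $v=2$ the bound $d\ge2v-1=3$ is best possible, because Hendrickson's necessary conditions are also sufficient in dimensions $1$ and $2$; for $d=2$ this is due to Jackson and Jord\'an \cite{JJ}.
\end{remark}

\section{Families where the theorems decide}\label{sec:cor}

\begin{proof}[Proof of Corollary \ref{cor:C}]
\emph{(1)} A graph with a cut vertex has more than one vertex. If $G[C]$ is bipartite, apply Theorem \ref{thm:B} with $U_0=C$; otherwise apply Theorem \ref{thm:A}. For the graph obtained from $H$ by attaching a pendant vertex at every vertex, a vertex of $H$ is a cut vertex, since its removal isolates its pendant vertex while other vertices remain. A pendant vertex is not a cut vertex. So $C=V(H)$, which is dominating and induces the connected graph $H$. There are infinitely many connected non-bipartite $H$.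

\emph{(2)} Recall that blocks are the maximal connected subgraphs without a cut vertex of their own. In a connected graph with at least two vertices, every edge lies in exactly one block, every cycle lies in one block, and a vertex is a cut vertex if and only if it lies in at least two blocks. If there are at least two blocks, each of them contains a cut vertex.

If $G$ is complete, it has no cut vertices, so the condition on blocks holds, and Theorem \ref{thm:B} with $U_0$ a single vertex gives a GPR blow-up. Otherwise $G$ has at least two blocks, so $C\ne\emptyset$ and every block contains a cut vertex. The set $C$ is dominating, because a vertex outside $C$ is adjacent to a cut vertex of its block, the block being a clique. To see that $G[C]$ is connected, let $x$ be an interior vertex of a shortest path between two cut vertices, with neighbors $y,z$ on the path. Since the path is shortest, $y$ and $z$ are not adjacent, so they lie in no common block. Thus $xy$ and $xz$ lie in different blocks, and $x\in C$. So the path stays in $C$.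

By (1), a GPR blow-up exists if and only if $G[C]$ is bipartite. An odd cycle in $G[C]$ lies in one block of $G$, which then contains at least three cut vertices. Conversely, three cut vertices in one block form a triangle in $G[C]$.

\emph{(3)} For bipartite $G$ take $U_0=V(G)$ in Theorem \ref{thm:B}. Now let $G$ be connected with $2\le v\le6$, and not the net. We find a nonempty dominating $U_0$ with $G[U_0]$ connected and bipartite; then Theorem \ref{thm:B} applies.

If $v=2$, take a single vertex. If $v\ge3$ and all degrees are at most $2$, then $G$ is a path, and we take $U_0=V(G)$, or a cycle, and we take all vertices but one.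

Otherwise some vertex has degree at least $3$. Extend the star formed by this vertex and its neighbors to a spanning tree of $G$. A tree with a vertex of degree at least $3$ has $\ell\ge3$ leaves. Let $T$ be the set of its non-leaves. It is nonempty, it induces a connected graph, it is dominating since each leaf is attached to a non-leaf, and $|T|=v-\ell\le3$. If $G[T]$ is not a triangle, it has no odd cycle, since $|T|\le3$, so it is bipartite, and we take $U_0=T$.

Suppose that $T=\{x,y,z\}$ induces a triangle. Then $v=6$, and there are three further vertices, each adjacent to some vertex of $T$. If two vertices of $T$ dominate $G$, take them as $U_0$. If not, then for each pair in $T$ some outside vertex has no neighbor in the pair, so its only neighbor in $T$ is the third vertex. Hence the outside vertices are $u_1,u_2,u_3$, with neighborhoods $\{x\},\{y\},\{z\}$ in $T$. If no two of the $u_i$ are adjacent, $G$ is the net, which is excluded. Otherwise, by symmetry, we may assume that $u_1u_2$ is an edge. Then $U_0=\{z,x,u_1\}$ works: it induces the path $z\,x\,u_1$, since $z$ and $u_1$ are not adjacent, and it dominates $y$ (through $x$), $u_2$ (through $u_1$) and $u_3$ (through $z$).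

By Theorem \ref{thm:A} the net has no GPR blow-up, so it is the only such graph in this range.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Connelly}
Connelly, \emph{Generic global rigidity}, Discrete Comput. Geom. \textbf{33} (2005).

\bibitem{FJ}
Samuel Frank and Jiayang Jiang, \emph{New Classes of Counterexamples to Hendrickson's Global Rigidity Conjecture}, arXiv:0909.2893 (2009).

\bibitem{GHT}
Gortler, Healy and Thurston, \emph{Characterizing generic global rigidity}, Amer. J. Math. \textbf{132} (2010).

\bibitem{JJ}
Jackson and Jord\'an, J. Combin. Theory B \textbf{94} (2005).

\end{thebibliography}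

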